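\title{Minimal pseudocompact group topologies on torsion abelian groups and Lusin's Hypothesis}

\begin{abstract}
Suppose that a torsion abelian group admits a minimal group topology and also a pseudocompact group topology. Must it admit a group topology that is both minimal and pseudocompact? We show that the question is undecidable in ZFC: the positive answer is equivalent to Lusin's Hypothesis $2^{\omega_1}=2^{\omega}$. If $2^{\omega}<2^{\omega_1}$, then $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ is a counterexample for every prime $p$. The proof rests on a description, in ZFC, of the bounded abelian groups that admit a minimal group topology and of the torsion abelian groups that admit a minimal pseudocompact one.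
\end{abstract}

\section{Introduction}\label{sec:intro}

All topological groups in this paper are Hausdorff, and a group topology is a Hausdorff group topology. A group topology $\tau$ on a group $G$ is \emph{minimal} if every group topology $\tau'\subseteq\tau$ on $G$ equals $\tau$; equivalently, every continuous isomorphism from $(G,\tau)$ onto a topological group is a topological isomorphism. The topology $\tau$ is \emph{pseudocompact} if every continuous real-valued function on $(G,\tau)$ is bounded. A compact group has both properties: a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism, and a continuous real function on a compact space is bounded. Each of the two notions thus keeps one consequence of compactness and forgets the rest. An abelian group is \emph{torsion} if each of its elements has finite order. We study the following question, taken from \cite{DGS}.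

\begin{quote}
Let $G$ be a torsion abelian group that admits a minimal group topology and a pseudocompact group topology. Does $G$ admit a \emph{minimal pseudocompact} group topology, that is, a single group topology that is both minimal and pseudocompact?
\end{quote}

One would guess that the answer is yes. An abelian group with either property is a dense subgroup of a compact group $K$. It is minimal when it meets every nonzero closed subgroup of $K$ nontrivially, and it is pseudocompact when it meets every nonempty $G_\delta$-subset of $K$ (Section~\ref{sec:background}). Both conditions say that $G$ is large in $K$, and both pass to larger subgroups of $K$, so they do not seem to compete. What the hypothesis does not provide is one compact group $K$ that serves both purposes, and it is here that set theory enters.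

To state the results we fix notation. We write $\mathfrak c=2^\omega$ and $\mathbb Z(m)$ for the cyclic group of order $m$. For a group $A$ and a cardinal $\kappa$, the direct sum of $\kappa$ copies of $A$ is $A^{(\kappa)}$, and $A^\kappa$ is the full power; when $A$ is finite it is discrete and $A^\kappa$ carries the product topology. For an abelian group $G$ we put $G[m]=\{x\in G: mx=0\}$, and $G_p$ is the $p$-primary component, the subgroup of elements whose order is a power of the prime $p$. The group $G$ is \emph{bounded} if $mG=0$ for some $m\ge1$. By the Pr\"ufer--Baer theorem, a bounded abelian $p$-group is a direct sum of cyclic groups, $G\cong\bigoplus_{i=1}^n\mathbb Z(p^i)^{(\alpha_i)}$, and the number of summands of order $p^i$ is the invariant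
\begin{equation}\label{eq:alpha}
\alpha_i=\alpha_i(G)=\dim_{\mathbb F_p}\,(p^{i-1}G)[p]\big/(p^iG)[p].
\end{equation}

\begin{theorem}\label{thm:answer}
The statement ``every torsion abelian group that admits a minimal group topology and a pseudocompact group topology admits a minimal pseudocompact group topology'' is equivalent to Lusin's Hypothesis $2^{\omega_1}=2^{\omega}$. If $2^\omega<2^{\omega_1}$ (for example, under the Continuum Hypothesis), then for every prime $p$ the group $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ is a counterexample. The question is therefore undecidable in ZFC.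
\end{theorem}

The positive half of Theorem~\ref{thm:answer} is deduced from a classification that needs no axioms beyond ZFC.

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[(1)] A bounded abelian group $G$ admits a minimal group topology if and only if for every prime $p$ the group $G_p$ is finite or $|G_p|=2^\kappa$ for some infinite $\kappa$.
\item[(2)] A torsion abelian group $G$ admits a minimal pseudocompact group topology if and only if $G$ is bounded and for every prime $p$ at least one of the following holds:
\begin{enumerate}
\item[(i)] every $\alpha_i(G_p)$ is finite or equal to $\mathfrak c$;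
\item[(ii)] $G_p$ admits a pseudocompact group topology and $|G_p|=2^\kappa$ for some uncountable $\kappa$.
\end{enumerate}
\item[(3)] Let $G$ be a torsion abelian group that admits both a minimal and a pseudocompact group topology. Then $G$ fails to admit a minimal pseudocompact group topology if and only if $2^\omega<2^{\omega_1}$ and, for some $p$ and $i$, we have $|G_p|=\mathfrak c$ and $\omega\le\alpha_i(G_p)<\mathfrak c$.
\item[(4)] Let $G$ be an infinite abelian $p$-group that admits a pseudocompact group topology. Then the weights of the nonmetrizable minimal pseudocompact group topologies on $G$ are exactly the uncountable cardinals $\kappa$ with $2^\kappa=|G|$.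
\end{enumerate}
\end{theorem}

The mechanism is the following. A pseudocompact torsion group is bounded, and the problem splits into one problem for each prime. A dense subgroup $G$ of an infinite compact bounded $p$-group $K$ is minimal exactly when it contains $K[p]$, and this ties the size of $G$ to the weight of $K$ by $|G|=2^{w(K)}$. If $w(K)$ is countable, pseudocompactness forces $G=K$, and the invariants of such a $K$ can only be finite or $\mathfrak c$. If $w(K)$ is uncountable, there is enough room in $K$ to realize every group that is not excluded for an obvious reason. A group of size $\mathfrak c$ has access to an uncountable weight exactly when $2^{\omega_1}=\mathfrak c$.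

Section~\ref{sec:background} translates both properties into conditions on a subgroup of a compact group and derives the obstruction. Section~\ref{sec:example} treats the group of Theorem~\ref{thm:answer} by hand. Sections \ref{sec:lifting} and~\ref{sec:weight} prepare the general construction, which is carried out in Section~\ref{sec:main}, and Section~\ref{sec:proofs} proves the two theorems.

\section{Dense subgroups of compact groups}\label{sec:background}

\subsection{Invariants of bounded groups}

Formula \eqref{eq:alpha} holds because $(p^{i-1}\mathbb Z(p^k))[p]$ has order $p$ for $k\ge i$ and is zero for $k<i$. The invariants $\alpha_i$ determine a bounded $p$-group up to isomorphism, and they add under direct sums. From \eqref{eq:alpha} we read off $\alpha_i(p^jG)=\alpha_{i+j}(G)$, and $|G|=\max_i\alpha_i(G)$ when $G$ is infinite. A group killed by $p$ is a vector space over $\mathbb F_p$, and its subgroups are its subspaces. An infinite vector space $V$ over $\mathbb F_p$ has $\dim V=|V|$, and a subspace $W$ with $|W|<|V|$ has codimension $|V|$.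

For a product $K=\prod_{k=1}^n\mathbb Z(p^k)^{\kappa_k}$ we have $(p^{i-1}K)[p]=\prod_{k\ge i}(\mathbb Z(p^k)[p])^{\kappa_k}$, so the quotient in \eqref{eq:alpha} is $\mathbb Z(p)^{\kappa_i}$ and
\begin{equation}\label{eq:product}
\alpha_i\Big(\prod_{k=1}^n\mathbb Z(p^k)^{\kappa_k}\Big)=
\begin{cases}\kappa_i&\text{if $\kappa_i$ is finite,}\\ 2^{\kappa_i}&\text{if $\kappa_i$ is infinite.}\end{cases}
\end{equation}

\subsection{Four facts}

A topological abelian group $G$ is \emph{precompact} if it is a dense subgroup of a compact abelian group $K$; this $K$ is unique up to a topological isomorphism fixing $G$ and is called the \emph{completion} of $G$. A \emph{$G_\delta$-set} is an intersection of countably many open sets, and a subset of $K$ is \emph{$G_\delta$-dense} if it meets every nonempty $G_\delta$-subset of $K$. The \emph{weight} $w(X)$ of a space $X$ is the least cardinality of a base of its topology. A \emph{character} of $K$ is a continuous homomorphism from $K$ to the unit circle $\mathbb T$. We use the following published results.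

\begin{enumerate}
\item[(F1)] (Prodanov--Stoyanov, 1984.) Every minimal abelian group is precompact.
\item[(F2)] (Minimality criterion; Stephenson, Prodanov, Banaschewski.) A dense subgroup $G$ of a compact abelian group $K$ is minimal if and only if $G\cap N\ne0$ for every nonzero closed subgroup $N$ of $K$.
\item[(F3)] (Comfort--Ross, 1966.) A topological group is pseudocompact if and only if it is precompact and $G_\delta$-dense in its completion.
\item[(F4)] (Pontryagin duality.) The characters of a compact abelian group $K$ separate its points and generate its topology. If $p^nK=0$, the dual of $K$ is a discrete group killed by $p^n$, hence a direct sum of cyclic groups, and so $K\cong\prod_{i=1}^n\mathbb Z(p^i)^{\kappa_i}$ topologically. If moreover $K$ is infinite, then $w(K)=\max_i\kappa_i$ and $|K[p]|=|K|=2^{w(K)}$.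
\end{enumerate}

A compact abelian group killed by a power of $p$ will be called a \emph{compact bounded $p$-group}. In a metrizable space points are $G_\delta$-sets. Hence \emph{a $G_\delta$-dense subgroup of a metrizable compact group is the whole group}; this remark is the source of the obstruction below.

Many statements hold in parallel for density and for $G_\delta$-density. We write them once, with the second version in brackets: a sentence containing ``dense [$G_\delta$-dense]'' and ``finite [countable]'' is to be read once without and once with the bracketed words.

\begin{lemma}\label{lem:basic}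
\begin{enumerate}
\item[(a)] If $f\colon C\to C'$ is a continuous surjection and $S$ is dense [$G_\delta$-dense] in $C$, then $f(S)$ is dense [$G_\delta$-dense] in $C'$.
\item[(b)] If $S_k$ is dense [$G_\delta$-dense] in $C_k$ for $k=1,\dots,m$, then $\prod_kS_k$ is dense [$G_\delta$-dense] in $\prod_kC_k$.
\item[(c)] Let $A$ be a finite group. A subset $S$ of $A^\sigma$ is dense [$G_\delta$-dense] if and only if for every $x\in A^\sigma$ and every finite [countable] set $J\subseteq\sigma$ some $s\in S$ agrees with $x$ on $J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The preimage of a nonempty open set [$G_\delta$-set] is a nonempty open set [$G_\delta$-set].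

(b) Let $x\in\bigcap_nU_n$ with $U_n$ open in $\prod_kC_k$. Choose open boxes with $x\in\prod_kU_{n,k}\subseteq U_n$. Then $\bigcap_nU_n$ contains $\prod_k\bigcap_nU_{n,k}$, a product of nonempty $G_\delta$-sets, which meets $\prod_kS_k$. For density use a single $U_n$.

(c) Put $B(x,J)=\{y:y|_J=x|_J\}$. For finite $J$ these are the basic open neighborhoods of $x$. For countable $J$ they are $G_\delta$-sets, and if $x\in\bigcap_nU_n$ and $B(x,J_n)\subseteq U_n$ with $J_n$ finite, then $B(x,\bigcup_nJ_n)\subseteq\bigcap_nU_n$.
\end{proof}

The next lemma lets us compute the weight of a precompact group in its completion.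

\begin{lemma}\label{lem:weight}
Let $G$ be an infinite dense subgroup of a compact abelian group $K$. Then $w(G)=w(K)$, and $G$ is metrizable if and only if $w(K)=\omega$.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be a base of open neighborhoods of $0$ in $G$ with $|\mathcal U|\le\lambda$, $\lambda$ infinite. If $U=G\cap O\in\mathcal U$ with $O$ open in $K$, then $O\subseteq\overline U$ by density, so the interior $W_U$ of $\overline U$ in $K$ contains $0$. The sets $W_U$ form a base at $0$ in $K$: every neighborhood of $0$ contains a closed neighborhood $C$, and $U\subseteq C$ gives $W_U\subseteq C$. For each $U$ cover $K$ by finitely many translates of $W_U$. These at most $\lambda$ sets form a base of $K$. Indeed, if $x\in O$ with $O$ open, choose $U$ with $x-W_U+W_U\subseteq O$ and a chosen translate $t+W_U$ containing $x$; then $t+W_U\subseteq x-W_U+W_U\subseteq O$. Thus $w(K)\le\lambda$. The choice $\lambda=w(G)$ gives $w(K)\le w(G)$, and the reverse inequality holds for any subspace. If $G$ is metrizable, we may take $\lambda=\omega$. Conversely, a compact Hausdorff space of countable weight is metrizable, and so are its subspaces.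
\end{proof}

\subsection{Reduction to bounded $p$-groups}

The hypothesis that $G$ is torsion enters the paper through the following lemma, which brings us into the range of the Pr\"ufer--Baer theorem and of (F4).

\begin{lemma}\label{lem:bounded}
A torsion abelian group $G$ with a pseudocompact group topology is bounded.
\end{lemma}

\begin{proof}
Let $K$ be the completion of $G$, which is compact by (F3). We first show that $K$ is torsion. Suppose that $x\in K$ has infinite order, and for each $n\ge1$ pick a character $\chi_n$ with $\chi_n(nx)\ne1$. The set $\{y\in K:\chi_n(y)=\chi_n(x)\text{ for all }n\}$ is a $G_\delta$-set containing $x$, so it contains some $y\in G$. Let $my=0$ with $m\ge1$. Then $1=\chi_m(my)=\chi_m(y)^m=\chi_m(x)^m=\chi_m(mx)\ne1$, a contradiction.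

Thus $K=\bigcup_mK[m!]$ is a countable union of closed subgroups. By the Baire category theorem some $K[m!]$ has nonempty interior; it is then an open subgroup, of finite index $r$ by compactness. Hence $r\,m!\,K=0$.
\end{proof}

Minimality has no such consequence. The group of all roots of unity is dense in $\mathbb T$ and meets every nonzero closed subgroup (these are $\mathbb T$ and the finite cyclic subgroups), so it is a minimal torsion group by (F2), and it is not bounded. For bounded groups (F2) takes a purely algebraic form.

\begin{lemma}\label{lem:socle}
Let $G$ be a bounded abelian group with a precompact group topology and completion $K$.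
\begin{enumerate}
\item[(a)] $K$ is bounded, $K=\prod_pK_p$ topologically (finitely many $p$), each $K_p$ is a compact bounded $p$-group, and $G_p=G\cap K_p$ is dense in $K_p$. If $G$ is pseudocompact, then $G_p$ is $G_\delta$-dense in $K_p$.
\item[(b)] $G$ is minimal if and only if $K[p]\subseteq G$ for all primes $p$.
\item[(c)] If $G$ is minimal and $G_p$ is infinite, then $|G_p|=2^{w(K_p)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $mG=0$ with $m=\prod_pp^{n_p}$. The closed subgroup $K[m]$ contains $G$, so $mK=0$, and $K_p=K[p^{n_p}]$ is closed. Choose integers $e_p$ with $e_p\equiv1\pmod{p^{n_p}}$ and $e_p\equiv0\pmod{q^{n_q}}$ for the primes $q\ne p$ dividing $m$. The map $x\mapsto(e_px)_p$ is a topological isomorphism $K\to\prod_pK_p$ whose inverse is addition. The projection $x\mapsto e_px$ maps $G$ onto $G_p$, so Lemma~\ref{lem:basic}(a) and (F3) give the density statements.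

(b) Let $G$ be minimal and $0\ne x\in K[p]$. The subgroup $\langle x\rangle$ is finite, hence closed, so $G\cap\langle x\rangle\ne0$ by (F2); as $\langle x\rangle$ has prime order, $x\in G$. Conversely, every nonzero subgroup of the torsion group $K$ contains an element of prime order. If all such elements lie in $G$, then (F2) shows that $G$ is minimal.

(c) By (b), $K_p[p]\subseteq G_p\subseteq K_p$, and both ends have cardinality $2^{w(K_p)}$ by (F4).
\end{proof}

We call $K[p]$ the \emph{socle} of a $p$-group $K$. The next lemma passes between $G$ and its primary components in both directions.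

\begin{lemma}\label{lem:primary}
Let $G$ be a bounded abelian group.
\begin{enumerate}
\item[(a)] If $G$ admits a pseudocompact group topology, then so does $p^jG_p$ for every prime $p$ and every $j\ge0$.
\item[(b)] Suppose that each $G_p$ is isomorphic to a dense [$G_\delta$-dense] subgroup of a compact bounded $p$-group $K_p$ that contains the socle $K_p[p]$. Then $G$ admits a minimal [minimal pseudocompact] group topology.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $e_p$ as in the previous proof, $x\mapsto p^je_px$ is a continuous map of $G$ onto the subgroup $p^jG_p$ with the induced topology, and a continuous image of a pseudocompact space is pseudocompact.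

(b) Only finitely many $G_p$ are nonzero; let $K=\prod_pK_p$ be the product over these primes. The group $G\cong\prod_pG_p$ is dense [$G_\delta$-dense] in $K$ by Lemma~\ref{lem:basic}(b), and it contains $K[p]=K_p[p]$ for each $p$. Apply Lemma~\ref{lem:socle}(b) [and (F3)].
\end{proof}

\subsection{The obstruction}

\begin{lemma}\label{lem:obstruction}
Let $G$ be a bounded abelian group with a minimal pseudocompact group topology and completion $K$, and let $G_p$ be infinite. If $w(K_p)=\omega$, then every $\alpha_i(G_p)$ is finite or equal to $\mathfrak c$. Otherwise $|G_p|=2^\kappa$ for the uncountable cardinal $\kappa=w(K_p)$.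
\end{lemma}

\begin{proof}
The second claim is Lemma~\ref{lem:socle}(c). If $w(K_p)=\omega$, then $K_p$ is metrizable and $G_p$ is $G_\delta$-dense in it by Lemma~\ref{lem:socle}(a), so $G_p=K_p$. By (F4), $K_p\cong\prod_i\mathbb Z(p^i)^{\kappa_i}$ with all $\kappa_i\le\omega$, and \eqref{eq:product} gives the claim.
\end{proof}

The rest of the paper shows that there is no other obstruction.

\section{The group $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$}\label{sec:example}

If $pG=0$, then a minimal topology on $G$ has a completion $K$ with $K=K[p]\subseteq G$, by (F1) and Lemma~\ref{lem:socle}. So it is compact, and the question has a positive answer for such $G$. The first interesting groups are those killed by $p^2$. For them a dense subgroup of $K=\mathbb Z(p^2)^\sigma$ that contains the socle can still be proper, and its isomorphism type is governed by a dense subspace of $\mathbb Z(p)^\sigma$. We need dense subspaces that leave much room.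

\begin{lemma}\label{lem:room}
Let $V=\mathbb Z(p)^\sigma$ with $\sigma$ infinite.
\begin{enumerate}
\item[(a)] The subspace $E=\mathbb Z(p)^{(\sigma)}$ of elements with finite support is dense in $V$, and $\dim V/E=2^\sigma$.
\item[(b)] If $\sigma$ is uncountable, the subspace $\Sigma$ of elements with countable support is $G_\delta$-dense in $V$, and $\dim V/\Sigma=2^\sigma$. If $\sigma=\omega_1$, then $\dim\Sigma=\mathfrak c$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $x\in V$ and a finite [countable] set $J\subseteq\sigma$, the element that equals $x$ on $J$ and $0$ elsewhere lies in $E$ [in $\Sigma$]. Lemma~\ref{lem:basic}(c) gives the density statements. The codimension in (a) is $2^\sigma$ because $|E|=\sigma<2^\sigma=|V|$.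

This counting argument is not available in (b), since $\Sigma$ may be as large as $V$. Instead, identify the index set $\sigma$ with $\sigma\times\omega_1$, which has the same cardinality, and let $\Delta$ be the subspace of all $x$ such that $x(\xi,\eta)$ does not depend on $\eta$. Then $|\Delta|=2^\sigma$, and a nonzero element of $\Delta$ has uncountable support. So $\Delta\cap\Sigma=0$ and $\dim V/\Sigma\ge\dim\Delta=2^\sigma$. Finally, for $\sigma=\omega_1$ there are at most $\omega_1^{\,\omega}\le\mathfrak c^{\,\omega}=\mathfrak c$ countable subsets of $\sigma$, and an infinite one carries $\mathfrak c$ elements, so $|\Sigma|=\mathfrak c$.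
\end{proof}

Let $\sigma$ be infinite, $K=\mathbb Z(p^2)^\sigma$ and $V=K[p]=pK\cong\mathbb Z(p)^\sigma$. For a subspace $H$ of $V$ put
\[
G_H=\{x\in K: px\in H\}.
\]

\begin{lemma}\label{lem:GH}
We have $G_H\cong\mathbb Z(p)^{(\dim V/H)}\oplus\mathbb Z(p^2)^{(\dim H)}$. If $H$ is dense [$G_\delta$-dense] in $V$, then $G_H$ is minimal [minimal and pseudocompact] in the topology induced by $K$.
\end{lemma}

\begin{proof}
The group $G_H$ contains $K[p]$, so $G_H[p]=V$; and $pG_H=H$ because $V=pK$. By \eqref{eq:alpha}, $\alpha_1(G_H)=\dim V/H$ and $\alpha_2(G_H)=\dim H$.

By Lemma~\ref{lem:primary}(b) it remains to show that $G_H$ is dense [$G_\delta$-dense] in $K$. Let $x\in K$ and let $J\subseteq\sigma$ be finite [countable]. Choose $h\in H$ that agrees with $px$ on $J$, and write $h=py$; then $y\in G_H$. On $J$ the element $x-y$ takes values in $\mathbb Z(p^2)[p]$. Let $z\in K[p]$ equal $x-y$ on $J$ and $0$ elsewhere. Then $y+z\in G_H$ agrees with $x$ on $J$, and Lemma~\ref{lem:basic}(c) applies.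
\end{proof}

\begin{proposition}\label{prop:example}
The group $G=\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ admits a minimal group topology and a pseudocompact group topology. It admits a minimal pseudocompact group topology if and only if $2^{\omega_1}=2^\omega$.
\end{proposition}

\begin{proof}
\emph{A minimal topology.} Take $\sigma=\omega$. By Lemma~\ref{lem:room}(a), $V=E\oplus Y$ with $\dim Y=\mathfrak c$. Split a basis of $Y$ to get $Y=Y_0\oplus W$ with $\dim Y_0=\mathfrak c$ and $\dim W=\omega$. The subspace $H=E\oplus Y_0$ is dense, of dimension $\mathfrak c$ and codimension $\omega$. By Lemma~\ref{lem:GH}, $G_H\cong G$ is minimal.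

\emph{A pseudocompact topology.} Take $\sigma=\omega_1$ and let $S\le K$ consist of the elements with countable support. It is $G_\delta$-dense by Lemma~\ref{lem:basic}(c). An element of $S[p]$ can be divided by $p$ without changing its support, so $S[p]=pS$ is the subspace $\Sigma$ of $V$, and \eqref{eq:alpha} gives $S\cong\mathbb Z(p^2)^{(\mathfrak c)}$. By Lemma~\ref{lem:room}(b) there is a subspace $W\le V$ of dimension $\omega$ with $W\cap\Sigma=0$, hence $W\cap S=0$. The group $S\oplus W\cong G$ contains $S$, so it is $G_\delta$-dense in $K$ and pseudocompact by (F3).

\emph{Both at once, if $2^{\omega_1}=2^\omega$.} Repeat the first construction with $\sigma=\omega_1$ and $\Sigma$ in place of $E$. This gives a $G_\delta$-dense subspace $H\supseteq\Sigma$ of dimension $2^{\omega_1}$ and codimension $\omega$, and $G_H\cong\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(2^{\omega_1})}$ is minimal and pseudocompact. If $2^{\omega_1}=\mathfrak c$, this group is $G$.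

\emph{Not both at once, if $2^\omega<2^{\omega_1}$.} Suppose that $G$ has a minimal pseudocompact topology. Since $\alpha_1(G)=\omega$ is neither finite nor $\mathfrak c$, Lemma~\ref{lem:obstruction} gives $\mathfrak c=|G|=2^\kappa$ for some uncountable $\kappa$. Then $\mathfrak c\ge2^{\omega_1}$, a contradiction.
\end{proof}

The pseudocompact copy $S\oplus W$ of $G$ is too small to contain the socle of $\mathbb Z(p^2)^{\omega_1}$ when $\mathfrak c<2^{\omega_1}$, and the minimal copy lives in a metrizable group, where only the whole group is $G_\delta$-dense.

\begin{remark}\label{rem:independent}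
Neither hypothesis of the question implies the other. First, an infinite pseudocompact group $P$ with $pP=0$ has at least $\mathfrak c$ elements: its completion $\mathbb Z(p)^\sigma$ projects onto the metrizable group $\mathbb Z(p)^\omega$, and the image of $P$ is $G_\delta$-dense, hence everything. So for every cardinal $\gamma$ the group $\mathbb Z(p)^{(\gamma)}\oplus\mathbb Z(p^2)^{(\omega)}$ has no pseudocompact group topology, by Lemma~\ref{lem:primary}(a) with $j=1$. For $\gamma=\mathfrak c$ it has a minimal one, namely that of $G_E\le\mathbb Z(p^2)^\omega$. Second, let $\mu=\sup_{\xi<\omega_1}\mu_\xi$, where $\mu_0=\omega$, $\mu_{\xi+1}=2^{\mu_\xi}$, and suprema are taken at limit steps. Every countable subset of $\mu$ lies in some $\mu_\xi$, so $\mu^\omega=\mu$, and the subspace $\Sigma$ of $\mathbb Z(p)^\mu$ is a pseudocompact group isomorphic to $\mathbb Z(p)^{(\mu)}$. But $\kappa<\mu$ implies $2^\kappa<\mu$, so $\mu$ is not of the form $2^\kappa$, and $\mathbb Z(p)^{(\mu)}$ has no minimal group topology by (F1) and Lemma~\ref{lem:socle}(c).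
\end{remark}

In the general case, $G=\bigoplus_i\mathbb Z(p^i)^{(\alpha_i)}$ has size $2^\kappa$, so $\alpha_j=2^\kappa$ for some $j$, and two things must be added. The summands of order below $p^j$ may lie on several levels; Section~\ref{sec:lifting} places them inside $\mathbb Z(p^j)^\kappa$. The summands of order above $p^j$, which are absent from the example, may be few. In any pseudocompact topology with completion $K$ the group $p^jG$ is $G_\delta$-dense in $p^jK$, so we need a pseudocompact topology on $p^jG$, and its weight must be at most $\kappa$; Section~\ref{sec:weight} provides it.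

\section{Lifting density and prescribing invariants}\label{sec:lifting}

The proof of Lemma~\ref{lem:GH} recovered the density of a subgroup from the density of its image under multiplication by $p$. To do this without coordinates, we test density on small quotients.

\begin{lemma}\label{lem:test}
A subgroup $S$ of a bounded compact abelian group $C$ is dense [$G_\delta$-dense] if and only if $S+N=C$ for every closed subgroup $N$ with $C/N$ finite [metrizable].
\end{lemma}

\begin{proof}
If $C/N$ is finite [metrizable], the cosets of $N$ are preimages of points of $C/N$, hence open [$G_\delta$-sets]. A dense [$G_\delta$-dense] subgroup meets all of them, which means $S+N=C$.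

Conversely, let $x\in\bigcap_nU_n$, an intersection of one [countably many] open sets. Since characters generate the topology, for each $n$ there are finitely many characters such that every $y$ on which they take the same values as on $x$ lies in $U_n$. Let $N$ be the intersection of the kernels of all these finitely [countably] many characters. Then $x+N\subseteq\bigcap_nU_n$. As $mC=0$ for some $m\ge1$, each character takes values in the finite group of $m$-th roots of unity, so the compact group $C/N$ embeds in a finite [countable] power of a finite group and is finite [metrizable]. From $S+N=C$ we conclude that $S$ meets $x+N$.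
\end{proof}

\begin{lemma}\label{lem:lift}
Let $C$ be a bounded compact abelian group and $S\le C$.
\begin{enumerate}
\item[(a)] Let $f\colon C\to C'$ be a continuous surjective homomorphism onto a compact group. If $S\supseteq\ker f$ and $f(S)$ is dense [$G_\delta$-dense] in $C'$, then $S$ is dense [$G_\delta$-dense] in $C$.
\item[(b)] If $p^nC=0$ and the image of $S$ in $C/pC$ is dense [$G_\delta$-dense], then $S$ is dense [$G_\delta$-dense] in $C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f\colon C\to C'$ be a continuous surjective homomorphism with $f(S)$ dense [$G_\delta$-dense], and let $N\le C$ be closed with $C/N$ finite [metrizable]. The subgroup $f(N)$ is compact, hence closed, and $C'/f(N)$ is a continuous Hausdorff image of the compact group $C/N$, hence finite [metrizable]. By Lemma~\ref{lem:test}, $f(S)+f(N)=C'$, that is,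
\[
S+N+\ker f=C .
\]
In (a) this reads $S+N=C$. In (b) let $f$ be the quotient map onto $C/pC$ (the subgroup $pC$ is compact, hence closed) and put $X=S+N$, so that $C=X+pC$. If $C=X+p^kC$, then $C=X+p^k(X+pC)=X+p^{k+1}C$. By induction $C=X+p^nC=X$. In both cases Lemma~\ref{lem:test} finishes the proof.
\end{proof}

Part (b) says that density in $\mathbb Z(p^j)^\sigma$ depends only on the elements of maximal order. Elements of lower order can then be added at will to adjust the isomorphism type, as long as the socle has room for them.

\begin{lemma}\label{lem:realize}
Let $C=\mathbb Z(p^j)^\sigma$ and $V=C[p]=p^{j-1}C\cong\mathbb Z(p)^\sigma$. Let $D,W_1,\dots,W_{j-1}$ be subspaces of $V$ whose sum is direct. There is a subgroup $S\le C$ with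
\[
S\cong\bigoplus_{i<j}\mathbb Z(p^i)^{(\dim W_i)}\oplus\mathbb Z(p^j)^{(\dim D)},\qquad S[p]=D\oplus\bigoplus_{i<j}W_i,\qquad p^{j-1}S=D .
\]
If $D$ is dense [$G_\delta$-dense] in $V$, then $S$ is dense [$G_\delta$-dense] in $C$.
\end{lemma}

\begin{proof}
Let $\mathcal B_j$ be a basis of $D$ and $\mathcal B_i$ a basis of $W_i$ for $i<j$; the union $\mathcal B$ of these bases is linearly independent. For $b\in\mathcal B_i$ choose $c_b\in C$ with $p^{j-1}c_b=b$ and put $s_b=p^{j-i}c_b$. Then $p^{i-1}s_b=b$, so $s_b$ has order $p^i$ and $\langle s_b\rangle[p]=\langle b\rangle$. Let $S$ be the subgroup generated by all $s_b$.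

The sum of the cyclic groups $\langle s_b\rangle$ is direct. Suppose that $\sum_bn_bs_b=0$ is a finite sum in which not all terms vanish, and let $p^k$ be the largest order of a term. After multiplication by $p^{k-1}$ every term is killed by $p$, so it lies in $\langle b\rangle$, and not all terms vanish. This contradicts the independence of $\mathcal B$. Hence $S=\bigoplus_b\langle s_b\rangle$ has the stated isomorphism type, and $S[p]=\bigoplus_b\langle b\rangle$. For $b\in\mathcal B_i$ we have $p^{j-1}s_b=p^{j-i}b$, which is $b$ if $i=j$ and $0$ if $i<j$; so $p^{j-1}S=D$.

Multiplication by $p^{j-1}$ maps $C$ onto $V$ with kernel $pC$. It induces a topological isomorphism $C/pC\to V$ of compact groups that takes the image of $S$ to $D$. Lemma~\ref{lem:lift}(b) gives the last claim.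
\end{proof}

For $j=2$ and $D\oplus W_1=V$ the group $S$ is the group $G_D$ of Section~\ref{sec:example}: if $px\in D$, then $px=ps$ for some $s\in S$, and $x-s\in V\subseteq S$.

\section{Pseudocompact topologies of small weight}\label{sec:weight}

Let $M$ be a bounded $p$-group of size at most $2^\kappa$ with some pseudocompact group topology. The weight of this topology may exceed $\kappa$. Projecting the completion onto a quotient of weight $\kappa$ preserves $G_\delta$-density but need not be injective on $M$. We therefore extract from the given topology only one piece of information, the existence of a $G_\delta$-dense subspace of prescribed size, and then rebuild $M$ around it with Lemma~\ref{lem:realize}.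

\begin{lemma}\label{lem:extract}
Let $\kappa$ be uncountable and let $P$ be an infinite pseudocompact abelian group with $p^nP=0$ and $|P|=\mu\le2^\kappa$. There are an uncountable cardinal $\tau\le\kappa$ and a $G_\delta$-dense subspace $D$ of $\mathbb Z(p)^\tau$ of dimension $\mu$ and codimension at least $\mu$.
\end{lemma}

\begin{proof}
Let $C\cong\prod_i\mathbb Z(p^i)^{\sigma_i}$ be the completion of $P$ and $\sigma=w(C)=\max_i\sigma_i$. Then $\mu\le|C|=2^\sigma$. We first find an uncountable $\tau\le\kappa$ with $\mu\le2^\tau$ and a $G_\delta$-dense subspace $D_0$ of $\mathbb Z(p)^\tau$ with $|D_0|\le\mu$.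

If $\sigma=\omega$, then $C$ is metrizable, so $P=C$ and $\mu=\mathfrak c$. The group $\mathbb Z(p)^\omega$ has no proper $G_\delta$-dense subspace, so we move up to $\tau=\omega_1\le\kappa$ and take $D_0=\Sigma$, which has size $\mathfrak c$ by Lemma~\ref{lem:room}(b).

If $\sigma$ is uncountable, let $\tau=\min(\sigma,\kappa)$; then $\mu\le2^\tau$. Project $C$ onto a factor $\mathbb Z(p^i)^{\sigma_i}$ with $\sigma_i=\sigma$, reduce modulo $p$, and keep $\tau$ of the coordinates. This is a continuous surjective homomorphism $C\to\mathbb Z(p)^\tau$. The image $D_0$ of $P$ is $G_\delta$-dense by (F3) and Lemma~\ref{lem:basic}(a), and $|D_0|\le\mu$.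

Now we adjust the dimension. If $\mu<2^\tau$, enlarge $D_0$ to a subspace $D$ of dimension $\mu$; it is $G_\delta$-dense, and its codimension is $2^\tau$ because $|D|<2^\tau$. If $\mu=2^\tau$, discard $D_0$, which may have small codimension. By Lemma~\ref{lem:room}(b), $\mathbb Z(p)^\tau=\Sigma\oplus Y'\oplus Y''$ with $\dim Y'=\dim Y''=2^\tau$, and $D=\Sigma\oplus Y'$ has the required properties.
\end{proof}

\begin{lemma}\label{lem:small}
Let $\kappa$ be infinite and let $M$ be a bounded abelian $p$-group with $|M|\le2^\kappa$.
\begin{enumerate}
\item[(a)] $M$ is isomorphic to a dense subgroup of a compact bounded $p$-group of weight at most $\kappa$.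
\item[(b)] If $\kappa$ is uncountable and $M$ admits a pseudocompact group topology, then $M$ is isomorphic to a $G_\delta$-dense subgroup of a compact bounded $p$-group of weight at most $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $M=\bigoplus_{i=1}^n\mathbb Z(p^i)^{(\beta_i)}$; all $\beta_i$ are at most $2^\kappa$.

(a) Each $\mathbb Z(p^i)$ embeds in $\mathbb Z(p^n)$, so $M$ embeds in $\mathbb Z(p^n)^{(2^\kappa)}$. By \eqref{eq:product} this group has the same invariants as $\mathbb Z(p^n)^\kappa$, so the two are algebraically isomorphic. Take the closure of the image of $M$ in the compact group $\mathbb Z(p^n)^\kappa$.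

(b) To realize the summand $\mathbb Z(p^j)^{(\beta_j)}$ as the top level in Lemma~\ref{lem:realize}, we need a $G_\delta$-dense subspace of dimension $\beta_j$. Lemma~\ref{lem:extract} supplies one if we have a pseudocompact group of size $\beta_j$. The available candidate is $p^{j-1}M$, and it has size $\beta_j$ only when $\beta_j$ is infinite and dominates all $\beta_l$ with $l>j$. So we cut $\{1,\dots,n\}$ into intervals that end at such levels.

Put $j_0=0$. Given $j_{k-1}$, stop if all $\beta_l$ with $l>j_{k-1}$ are finite; otherwise let $j_k>j_{k-1}$ be an index at which the maximum of $\{\beta_l:l>j_{k-1}\}$ is attained. The process stops at some $j_r$, and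
\[
M=M_1\oplus\dots\oplus M_r\oplus F,\qquad M_k=\bigoplus_{j_{k-1}<i\le j_k}\mathbb Z(p^i)^{(\beta_i)},
\]
where $F$, the sum of the summands with $i>j_r$, is finite.

Fix $k$ and put $j=j_k$. Then $\beta_j$ is infinite and $\beta_i\le\beta_j$ for all $i>j_{k-1}$. The group $p^{j-1}M\cong\bigoplus_{l\ge j}\mathbb Z(p^{l-j+1})^{(\beta_l)}$ has cardinality $\beta_j$ and admits a pseudocompact group topology by Lemma~\ref{lem:primary}(a). Lemma~\ref{lem:extract} with $\mu=\beta_j$ gives $\tau_k\le\kappa$ and a $G_\delta$-dense subspace $D$ of the socle $V\cong\mathbb Z(p)^{\tau_k}$ of $\mathbb Z(p^j)^{\tau_k}$, of dimension $\beta_j$ and codimension at least $\beta_j$. Since $\sum_{j_{k-1}<i<j}\beta_i\le\beta_j$, a complement of $D$ contains subspaces $W_1,\dots,W_{j-1}$ whose sum is direct, with $\dim W_i=\beta_i$ for $j_{k-1}<i<j$ and $W_i=0$ for $i\le j_{k-1}$. Lemma~\ref{lem:realize} gives a $G_\delta$-dense subgroup of $\mathbb Z(p^j)^{\tau_k}$ isomorphic to $M_k$.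

By Lemma~\ref{lem:basic}(b), $M$ is isomorphic to a $G_\delta$-dense subgroup of $F\times\prod_{k=1}^r\mathbb Z(p^{j_k})^{\tau_k}$ with $F$ discrete, and this group has weight at most $\kappa$.
\end{proof}

\section{The main construction}\label{sec:main}

\begin{proposition}\label{prop:main}
Let $G$ be a bounded abelian $p$-group with $|G|=2^\kappa$, where $\kappa$ is infinite.
\begin{enumerate}
\item[(a)] $G$ is isomorphic to a dense subgroup $H$ of a compact bounded $p$-group $K$ of weight $\kappa$ with $K[p]\subseteq H$. Hence $G$ admits a minimal group topology of weight $\kappa$.
\item[(b)] If $\kappa$ is uncountable and $G$ admits a pseudocompact group topology, then $H$ can be taken $G_\delta$-dense in $K$. Hence $G$ admits a minimal pseudocompact group topology of weight $\kappa$.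
\end{enumerate}
\end{proposition}

\begin{proof}
We prove (a) and (b) together; the bracketed version refers to (b). Let $\alpha_i=\alpha_i(G)$. As $|G|=\max_i\alpha_i$, we can fix $j$ with $\alpha_j=2^\kappa$. We construct dense [$G_\delta$-dense] subgroups $H_0\le K_0$ and $H_1\le K_1$ of compact bounded $p$-groups, each containing the socle, with invariants
\[
\alpha_i(H_0)=\begin{cases}\alpha_i&(i<j),\\ 2^\kappa&(i=j),\\ 0&(i>j),\end{cases}
\qquad\qquad
\alpha_i(H_1)\begin{cases}=0&(i<j),\\ \le2^\kappa&(i=j),\\ =\alpha_i&(i>j).\end{cases}
\]
The invariant $\alpha_j(H_1)$ is not under our control, but it will be absorbed by $\alpha_j(H_0)$.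

\emph{The lower part $H_0$.} Let $K_0=\mathbb Z(p^j)^\kappa$ and $V=K_0[p]\cong\mathbb Z(p)^\kappa$. By Lemma~\ref{lem:room}, $V=E'\oplus Y$, where $E'=E$ [$E'=\Sigma$] is dense [$G_\delta$-dense] in $V$ and $\dim Y=2^\kappa$. Since every $\alpha_i$ is at most $2^\kappa$, a basis of $Y$ can be partitioned so that $Y=Y_0\oplus W_1\oplus\dots\oplus W_{j-1}$ with $\dim Y_0=2^\kappa$ and $\dim W_i=\alpha_i$. The subspace $D=E'\oplus Y_0$ is dense [$G_\delta$-dense] and has dimension $2^\kappa$. Let $H_0$ be the group $S$ of Lemma~\ref{lem:realize}. It is dense [$G_\delta$-dense] in $K_0$, it has the required invariants, and $H_0[p]=D\oplus\bigoplus_{i<j}W_i=V=K_0[p]$.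

\emph{The upper part $H_1$.} The summands of order above $p^j$ may be too few to fill the socle of any compact group in which they are dense. We therefore embed $M=p^jG$ densely in a compact group $L$, without regard to the socle, and pull back along multiplication by $p^j$, as in the definition of $G_H$. The missing socle elements then appear in the pullback as new summands of order $p^j$.

We have $|M|\le2^\kappa$ [and $M$ admits a pseudocompact group topology by Lemma~\ref{lem:primary}(a)]. By Lemma~\ref{lem:small} we may regard $M$ as a dense [$G_\delta$-dense] subgroup of a compact bounded $p$-group $L$ of weight at most $\kappa$, and by (F4) we may take $L=\prod_{i=1}^m\mathbb Z(p^i)^{\lambda_i}$ with all $\lambda_i\le\kappa$. Let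
\[
K_1=\prod_{i=1}^m\mathbb Z(p^{i+j})^{\lambda_i},
\]
and let $\varphi\colon K_1\to L$ be given in each coordinate by the reduction $\mathbb Z(p^{i+j})\to\mathbb Z(p^i)$ modulo $p^i$. The kernel of this reduction is $p^i\mathbb Z(p^{i+j})=\mathbb Z(p^{i+j})[p^j]$. So $\varphi$ is a continuous surjective homomorphism with kernel $K_1[p^j]$. Put $H_1=\varphi^{-1}(M)$. It contains $K_1[p^j]\supseteq K_1[p]$, and it is dense [$G_\delta$-dense] in $K_1$ by Lemma~\ref{lem:lift}(a). We compute its invariants.

For $i>j$: multiplication by $p^j$ and $\varphi$ have the same kernel $K_1[p^j]$ on $H_1$, so $p^jH_1\cong\varphi(H_1)=M=p^jG$. Hence $\alpha_i(H_1)=\alpha_{i-j}(p^jH_1)=\alpha_{i-j}(p^jG)=\alpha_i$.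

For $i<j$: in a cyclic group $\mathbb Z(p^l)$ with $l\ge j$, an element killed by $p$ has the form $p^{l-1}a=p^{j-1}(p^{l-j}a)$, and $p^{l-j}a$ is killed by $p^j$. Doing this in each coordinate, we get $K_1[p]=p^{j-1}K_1[p^j]\subseteq p^{j-1}H_1$. Therefore
\[
K_1[p]\subseteq(p^{j-1}H_1)[p]\subseteq(p^iH_1)[p]\subseteq(p^{i-1}H_1)[p]\subseteq K_1[p],
\]
and $\alpha_i(H_1)=0$ by \eqref{eq:alpha}.

For $i=j$: $\alpha_j(H_1)\le|K_1|\le2^\kappa$, because all $\lambda_i$ are at most $\kappa$.

\emph{Conclusion.} Let $K=K_0\times K_1$ and $H=H_0\times H_1$. Invariants add, and $2^\kappa+\alpha_j(H_1)=2^\kappa=\alpha_j$, so $\alpha_i(H)=\alpha_i$ for all $i$ and $H\cong G$. The group $H$ is dense [$G_\delta$-dense] in $K$ by Lemma~\ref{lem:basic}(b), it contains $K[p]=K_0[p]\times K_1[p]$, and $w(K)=\kappa$ by (F4). The induced topology is minimal [and pseudocompact] by Lemma~\ref{lem:socle}(b) [and (F3)], and it has weight $\kappa$ by Lemma~\ref{lem:weight}.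
\end{proof}

Both hypotheses in (b) are needed. Uncountability of $\kappa$ is used for the subspace $\Sigma$ and in Lemma~\ref{lem:small}(b); for $\kappa=\omega$ the group of Proposition~\ref{prop:example} has no minimal pseudocompact topology of weight $\omega$, by Lemmas \ref{lem:weight} and~\ref{lem:obstruction}. The given pseudocompact topology is used only through $p^jG$. It does not follow from the cardinality condition: by Remark~\ref{rem:independent}, the group $\mathbb Z(p)^{(2^\kappa)}\oplus\mathbb Z(p^2)^{(\omega)}$ has no pseudocompact group topology.

\section{Proofs of the theorems}\label{sec:proofs}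

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(1) If $G$ has a minimal topology, it is precompact by (F1), and Lemma~\ref{lem:socle}(c) gives $|G_p|=2^{w(K_p)}$ with $w(K_p)$ infinite whenever $G_p$ is infinite. Conversely, assume the condition. For finite $G_p$ let $K_p=G_p$ be discrete, and for infinite $G_p$ take $K_p$ from Proposition~\ref{prop:main}(a). Lemma~\ref{lem:primary}(b) gives a minimal topology on $G$.

(2) Let $G$ have a minimal pseudocompact topology. Then $G$ is bounded by Lemma~\ref{lem:bounded}. Fix $p$. If $G_p$ is finite, (i) holds. If $G_p$ is infinite, it admits a pseudocompact group topology by Lemma~\ref{lem:primary}(a), and the two alternatives of Lemma~\ref{lem:obstruction} give (i) and (ii), respectively.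

Conversely, let $G$ be bounded and let (i) or (ii) hold for each $p$. In case (i) put $\kappa_i=\alpha_i(G_p)$ if this cardinal is finite and $\kappa_i=\omega$ if it is $\mathfrak c$. By \eqref{eq:product}, $G_p$ has the same invariants as the compact group $K_p=\prod_i\mathbb Z(p^i)^{\kappa_i}$, so $G_p\cong K_p$; the whole group $K_p$ is $G_\delta$-dense in itself and contains its socle. In case (ii) take $K_p$ from Proposition~\ref{prop:main}(b). Lemma~\ref{lem:primary}(b) gives a minimal pseudocompact topology on $G$.

(3) The group $G$ is bounded by Lemma~\ref{lem:bounded}, each $G_p$ admits a pseudocompact group topology by Lemma~\ref{lem:primary}(a), and each infinite $G_p$ has size $2^\kappa$ for some infinite $\kappa$ by (1). By (2), $G$ has no minimal pseudocompact topology if and only if both (i) and (ii) fail for some $p$.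

Suppose that both fail for $p$. Failure of (i) gives an $i$ such that $\alpha_i(G_p)$ is infinite and different from $\mathfrak c$; in particular $G_p$ is infinite. Failure of (ii) means that no uncountable $\kappa$ satisfies $2^\kappa=|G_p|$. Hence $|G_p|=2^\omega=\mathfrak c$ and $2^{\omega_1}\ne\mathfrak c$, that is, $2^\omega<2^{\omega_1}$. Since $\alpha_i(G_p)\le|G_p|$, we get $\omega\le\alpha_i(G_p)<\mathfrak c$.

Conversely, let $2^\omega<2^{\omega_1}$, $|G_p|=\mathfrak c$ and $\omega\le\alpha_i(G_p)<\mathfrak c$. Then (i) fails because of $\alpha_i(G_p)$, and (ii) fails because $2^\kappa\ge2^{\omega_1}>\mathfrak c$ for every uncountable $\kappa$.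

(4) The group $G$ is bounded by Lemma~\ref{lem:bounded}. A minimal topology on $G$ is precompact by (F1); if $K$ is the completion, the topology has weight $\kappa=w(K)$ by Lemma~\ref{lem:weight}, and $2^\kappa=|G|$ by Lemma~\ref{lem:socle}(c). If the topology is not metrizable, then $\kappa$ is uncountable by Lemma~\ref{lem:weight}. Conversely, if $\kappa$ is uncountable and $2^\kappa=|G|$, Proposition~\ref{prop:main}(b) gives a minimal pseudocompact topology of weight $\kappa$, and it is not metrizable by Lemma~\ref{lem:weight}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]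
If $2^{\omega_1}=2^\omega$, the condition for failure in Theorem~\ref{thm:class}(3) is never met, so the quoted statement holds. If $2^{\omega_1}\ne2^\omega$, then $2^\omega<2^{\omega_1}$, and Proposition~\ref{prop:example} shows that $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ is a counterexample for every prime $p$.

It remains to recall that ZFC, if consistent, does not decide Lusin's Hypothesis. The Continuum Hypothesis is consistent with ZFC (G\"odel), and it gives $2^\omega=\omega_1<2^{\omega_1}$ by Cantor's theorem; there the answer to the question is no. Martin's Axiom together with $\omega_1<\mathfrak c$ is consistent with ZFC (Solovay--Tennenbaum, 1971), and it implies $2^{\omega_1}=\mathfrak c$ (Martin--Solovay, 1970); there the answer is yes. Hence, if ZFC is consistent, it neither proves nor refutes the positive answer.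
\end{proof}

\begin{thebibliography}{9}

\bibitem{DGS}
Dikran Dikranjan, Anna Giordano Bruno, Dmitri Shakhmatov,
\emph{Minimal pseudocompact group topologies on free abelian groups},
arXiv:0811.0914 (2008).

\end{thebibliography}
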